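\title{Braided autoequivalences of Drinfeld centers that are not induced by invertible bimodule categories}

\begin{abstract}
Let $\mathcal C$ be a separable fusion category over a field $\mathbb K$ with $\operatorname{End}_{\mathcal Z(\mathcal C)}(\mathbf 1)=\mathbb K$. A braided autoequivalence of the Drinfeld center $\mathcal Z(\mathcal C)$ is induced by an invertible $\mathcal C$-bimodule category exactly when it lies in the kernel of a homomorphism $\mathcal T\colon\operatorname{Aut}_{br}(\mathcal Z(\mathcal C))\to H^3(\mathbb K;\mathbb G_m)$. We show that $\mathcal T$ can be nonzero. An example is a category with two simple objects over $\mathbb C(x,y,z)$, one of which has a quaternion division algebra as its endomorphism algebra. An example exists over $\mathbb K$ if and only if $H^3(\mathbb K;\mathbb G_m)\neq0$, and for the rank-two categories attached to quaternion division algebras we compute the kernel of $\mathcal T$ and determine its image up to isomorphism. All three results rest on one computation, in which the obstruction appears as the cup product of a Galois $2$-cocycle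 defining $\mathcal C$ with a Galois $1$-cocycle defining the autoequivalence.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Throughout, $\mathbb K$ is an arbitrary field. A \emph{fusion category} over $\mathbb K$ is a $\mathbb K$-linear, finite, semisimple, rigid monoidal category with finite-dimensional Hom spaces and simple unit object $\mathbf 1$. Simple objects need not be split: the endomorphism algebra of a simple object is a finite-dimensional division algebra over $\mathbb K$, for example $\mathbb H$ over $\mathbb R$, and $\operatorname{End}(\mathbf 1)$ may be a field larger than $\mathbb K$. We write $H^n(\mathbb K;\mathbb G_m)$ for the Galois cohomology of $\mathbb K$ with coefficients in the multiplicative group, so that $H^2(\mathbb K;\mathbb G_m)\cong\operatorname{Br}(\mathbb K)$; the neutral element of a cohomology group is denoted by $0$.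

Let $\mathcal C$ be a fusion category. The objects of its \emph{Drinfeld center} $\mathcal Z=\mathcal Z(\mathcal C)$ are pairs $(V,\sigma)$ of an object $V$ and a \emph{half-braiding}, that is, a natural isomorphism $\sigma_W\colon V\otimes W\to W\otimes V$ with $\sigma_{W\otimes W'}=(\mathrm{id}_W\otimes\sigma_{W'})(\sigma_W\otimes\mathrm{id}_{W'})$, associators being suppressed. The braiding of $(V,\sigma)$ with $(V',\sigma')$ is $\sigma_{V'}$. Let $\operatorname{Aut}_{br}(\mathcal Z)$ be the group of $\mathbb K$-linear braided autoequivalences of $\mathcal Z$ up to monoidal natural isomorphism, and let $\operatorname{BrPic}(\mathcal C)$ be the group of invertible $\mathcal C$-bimodule categories up to equivalence. An object of $\mathcal Z$ acts on an invertible bimodule category from the left and from the right, and comparing the two actions gives the Etingof--Nikshych--Ostrik map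
\[
\pi_0\Phi\colon\operatorname{BrPic}(\mathcal C)\to\operatorname{Aut}_{br}(\mathcal Z(\mathcal C)).
\]
We ask whether it is surjective. The obstruction is formulated in the Morita $4$-category $\mathrm{Mor}_2$ of braided tensor categories over $\mathbb K$. Its objects are braided tensor categories. A $1$-morphism between $\mathcal B$ and $\mathcal B'$ is a tensor category $\mathcal A$ with \emph{central structures}, that is, with compatible braided functors from $\mathcal B$ and from $\mathcal B'$, one of them with reversed braiding, to $\mathcal Z(\mathcal A)$; composition is the relative Deligne product. The $2$-morphisms are bimodule categories between these, and so on. The identity functor of $\mathcal Z$ makes $\mathcal C$ a $1$-morphism between $\mathcal Z$ and $\mathrm{Vec}_{\mathbb K}$, and the monoidal opposite $\mathcal C^{mp}$ (the same category with reversed tensor product) is a $1$-morphism in the other direction. For $F\in\operatorname{Aut}_{br}(\mathcal Z)$ let $\mathcal Z_F$ be the identity $1$-morphism $\mathcal Z$ with one of its two central structures twisted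 by $F$, and put
\[
\mathcal T_F=\mathcal C^{mp}\boxtimes_{\mathcal Z}\mathcal Z_F\boxtimes_{\mathcal Z}\mathcal C .
\]
If $\mathcal C$ is invertible in $\mathrm{Mor}_2$, then $\mathcal T_F$ is invertible and $F\mapsto[\mathcal T_F]$ is a homomorphism
\[
\mathcal T\colon\operatorname{Aut}_{br}(\mathcal Z(\mathcal C))\to\operatorname{Aut}_{\mathrm{Mor}_2}(\mathrm{Vec}_{\mathbb K})\cong H^3(\mathbb K;\mathbb G_m).
\]
The target is the group of invertible fusion categories over $\mathbb K$ up to Morita equivalence, and its isomorphism with $H^3(\mathbb K;\mathbb G_m)$ is known.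

Call $\mathcal C$ \emph{separable} if $\mathcal C$, as a module category over $\mathcal C\boxtimes\mathcal C^{mp}$ via $(V\boxtimes W)\cdot Y=V\otimes Y\otimes W$, is the category of modules over a separable algebra, that is, an algebra $A$ in $\mathcal C\boxtimes\mathcal C^{mp}$ whose multiplication has an $A$-bilinear section. The following facts belong to the setting of the problem in \cite{Sanford}, and we use them as known.
\begin{itemize}
\item[(M1)] The $1$-morphisms $\mathrm{Vec}_{\mathbb K}\to\mathrm{Vec}_{\mathbb K}$ in $\mathrm{Mor}_2$ are tensor categories, and two of them are equivalent if and only if they are Morita equivalent. A tensor equivalence compatible with central structures is an equivalence of $1$-morphisms. Composition is associative, unital, and respects equivalence in each variable.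
\item[(M2)] If $\mathcal C$ is separable and $\operatorname{End}_{\mathcal Z(\mathcal C)}(\mathbf 1)=\mathbb K$, then $\mathcal C$ is invertible, $\mathcal T$ is a homomorphism, and $\operatorname{im}(\pi_0\Phi)=\ker\mathcal T$. In particular $\mathcal C^{mp}\boxtimes_{\mathcal Z}\mathcal C=\mathcal T_{\mathrm{id}}\simeq\mathrm{Vec}_{\mathbb K}$.
\end{itemize}
Thus $\pi_0\Phi$ is surjective if and only if $\mathcal T=0$. This holds whenever $H^3(\mathbb K;\mathbb G_m)=0$, which is the case for algebraically closed, local and global fields, but not for $\mathbb C(x,y,z)$. The following question comes from \cite{Sanford}.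

\medskip\noindent\textbf{Question.} Are there a field $\mathbb K$ and a fusion category $\mathcal C$ over $\mathbb K$, invertible in $\mathrm{Mor}_2$, with $\operatorname{im}(\mathcal T)\neq0$?
\medskip

A nonzero target does not decide the question. For $\mathcal C=\mathrm{Vec}_{\mathbb K}$ the center is $\mathrm{Vec}_{\mathbb K}$, the group $\operatorname{Aut}_{br}$ is trivial, and $\mathcal T=0$ over every field. To produce a class of degree $3$, the pair $(\mathcal C,F)$ has to carry arithmetic information about $\mathbb K$. Galois descent suggests where it sits. A monoidal category over $\mathbb K$ that becomes a given one over the separable closure may differ from the obvious form by a $2$-cocycle $\beta$ with values in monoidal automorphisms of the identity functor, and a functor that becomes the identity over the separable closure is described by a $1$-cocycle $\chi$ of the same kind. One would guess that $\mathcal T(F)$ is governed by a cup product $\beta\cup\chi$, and hence that it vanishes when $\beta$ is trivial but need not vanish in general. This guess is correct.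

\subsection{Results}

For $\operatorname{char}\mathbb K\neq2$ and $x,y\in\mathbb K^\times$ let $(x,y)_{\mathbb K}$ be the quaternion algebra with generators $i,j$ and relations $i^2=x$, $j^2=y$, $ij=-ji$. To a quaternion division algebra $D$ we attach in Section~\ref{subsec:CD} a fusion category $\mathcal C_D$ with exactly two simple objects $\mathbf 1$ and $X$, where $\operatorname{End}(\mathbf 1)=\mathbb K$, $\operatorname{End}(X)\cong D$ and $X\otimes X\cong\mathbf 1^{\oplus4}$.

\begin{theorem}\label{thm:example}
Let $\mathbb K=\mathbb C(x,y,z)$ and $D=(x,y)_{\mathbb K}$. Then $D$ is a division algebra, the category $\mathcal C=\mathcal C_D$ is separable, $\operatorname{End}_{\mathcal Z(\mathcal C)}(\mathbf 1)=\mathbb K$, and $\mathcal T\neq0$. So $\pi_0\Phi$ is not surjective.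
\end{theorem}

\begin{theorem}\label{thm:all}
Let $\mathbb K$ be any field.
\begin{itemize}
\item[(a)] For every finite subgroup $S\subset H^3(\mathbb K;\mathbb G_m)$ there is a separable symmetric fusion category $\mathcal C$ over $\mathbb K$ with $\operatorname{End}_{\mathcal C}(\mathbf 1)=\mathbb K$ such that $\operatorname{im}(\mathcal T)$ contains a subgroup isomorphic to $S$.
\item[(b)] A fusion category over $\mathbb K$, invertible in $\mathrm{Mor}_2$, with $\operatorname{im}(\mathcal T)\neq0$ exists if and only if $H^3(\mathbb K;\mathbb G_m)\neq0$.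
\end{itemize}
\end{theorem}

For $t\in\mathbb K^\times$ let $\chi_t\in H^1(\mathbb K;\mathbb Z/2)$ be its Kummer character, $\gamma(\sqrt t)=(-1)^{\chi_t(\gamma)}\sqrt t$. We regard $[D]$ as an element of $\operatorname{Br}(\mathbb K)[2]=H^2(\mathbb K;\mu_2)$ and write $[D]\cup\chi_t$ for the image of the cup product under $H^3(\mathbb K;\mu_2)\to H^3(\mathbb K;\mathbb G_m)$.

\begin{theorem}\label{thm:quaternion}
Let $\operatorname{char}\mathbb K\neq2$ and let $D$ be a quaternion division algebra over $\mathbb K$. There is an isomorphism $(\mathbb K^\times/\mathbb K^{\times2})^2\cong\operatorname{Aut}_{br}(\mathcal Z(\mathcal C_D))$, $(s,t)\mapsto F_{s,t}$, such that $F_{s,t}$ lies in $\ker\mathcal T=\operatorname{im}(\pi_0\Phi)$ if and only if $[D]\cup\chi_t=0$ in $H^3(\mathbb K;\mathbb G_m)$. So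
\[
\operatorname{coker}(\pi_0\Phi)\cong\operatorname{im}(\mathcal T)\cong\{[D]\cup\chi_t: t\in\mathbb K^\times\}\subset H^3(\mathbb K;\mathbb G_m).
\]
\end{theorem}

The proofs never use how the isomorphism $\operatorname{Aut}_{\mathrm{Mor}_2}(\mathrm{Vec}_{\mathbb K})\cong H^3(\mathbb K;\mathbb G_m)$ is defined. We determine exactly when $\mathcal T(F)$ vanishes, and compare $\mathcal T$ with a cup product map that has the same kernel. This is why the images are described up to isomorphism.

Section~\ref{sec:prelim} reduces the computation of $\mathcal T(F)$ to the construction of one tensor equivalence, and Section~\ref{sec:real} carries out this construction by hand over $\mathbb R$. Sections~\ref{sec:C} and~\ref{sec:B} study the two families of categories involved, Section~\ref{sec:cup} proves the cup product formula, and Sections~\ref{sec:example}--\ref{sec:quaternion} deduce the three theorems.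

\section{Cocycles, Deligne products and twisting}\label{sec:prelim}

Let $\Omega$ be a separable closure of $\mathbb K$ and $\Gamma=\operatorname{Gal}(\Omega/\mathbb K)$. The letter $L$ denotes a finite Galois extension of $\mathbb K$ inside $\Omega$, with group $Q$.

\subsection{Galois cohomology}

Cochains are normalized unless we say otherwise. For a group $G$ acting on an abelian group, the cocycle identities in degrees $1,2,3$ (the first written additively, the others multiplicatively) are
\begin{gather*}
\chi(qr)=\chi(q)+q\chi(r),\qquad (q\beta_{r,s})\,\beta_{q,rs}=\beta_{q,r}\,\beta_{qr,s},\\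
(g\kappa(h,k,l))\,\kappa(g,hk,l)\,\kappa(g,h,k)=\kappa(gh,k,l)\,\kappa(g,h,kl),
\end{gather*}
and the coboundaries of a $1$-cochain $\lambda$ and a $2$-cochain $c$ are
\[
(d\lambda)_{q,r}=\lambda_q\,(q\lambda_r)\,\lambda_{qr}^{-1},\qquad (dc)(q,r,s)=(qc_{r,s})\,c_{qr,s}^{-1}\,c_{q,rs}\,c_{q,r}^{-1}.
\]
Given an equivariant bilinear pairing $\langle\ ,\ \rangle$ of $G$-modules, the cup product of an $i$-cochain $a$ and a $j$-cochain $b$ is
\[
(a\cup b)(q_1,\dots,q_{i+j})=\langle a(q_1,\dots,q_i),\ q_1\cdots q_i\,b(q_{i+1},\dots,q_{i+j})\rangle .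
\]
It is bilinear, sends cocycles to cocycles, and commutes with pullback along group homomorphisms. For a discrete $\Gamma$-module $M$, $H^n(\mathbb K;M)$ is the colimit of the groups $H^n(\operatorname{Gal}(L/\mathbb K),M^{\operatorname{Gal}(\Omega/L)})$ under inflation, and $H^n(\mathbb K;\mathbb G_m)=H^n(\mathbb K;\Omega^\times)$. These groups are torsion for $n\geq1$, and a cocycle over $L$ has trivial class if and only if its inflation to some finite Galois $L'\supset L$ is a coboundary. For $n$ invertible in $\mathbb K$ there is the Kummer sequence $1\to\mu_n\to\Omega^\times\xrightarrow{n}\Omega^\times\to1$. With Hilbert's Theorem~90, $H^1(\mathbb K;\mathbb G_m)=0$, it gives $H^1(\mathbb K;\mu_n)\cong\mathbb K^\times/\mathbb K^{\times n}$ and $H^2(\mathbb K;\mu_n)\cong\operatorname{Br}(\mathbb K)[n]$.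

We also use \emph{Galois descent}: if $Q$ acts on an $L$-vector space $W$ by semilinear maps ($q(lw)=q(l)q(w)$), then $L\otimes_{\mathbb K}W^Q\to W$ is bijective.

\subsection{Deligne products}

The symbol $\boxtimes$ is the Deligne product over $\mathbb K$. If $P$ and $P'$ are projective generators of finite $\mathbb K$-linear categories $\mathcal A$ and $\mathcal A'$, then $\mathcal A\boxtimes\mathcal A'$ is the category of finite-dimensional right $\operatorname{End}(P)\otimes_{\mathbb K}\operatorname{End}(P')$-modules, with projective generator $P\boxtimes P'$. One has $\operatorname{Hom}(V\boxtimes W,V'\boxtimes W')=\operatorname{Hom}(V,V')\otimes_{\mathbb K}\operatorname{Hom}(W,W')$, and a $\mathbb K$-bilinear functor on $\mathcal A\times\mathcal A'$ that is right exact in each variable factors through a right exact functor on $\mathcal A\boxtimes\mathcal A'$. Over an imperfect field the tensor product of two semisimple algebras need not be semisimple, so the semisimplicity of a Deligne product needs an argument.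

\begin{lemma}\label{lem:deligne}
Let $\mathcal A,\mathcal A',\mathcal D$ be finite semisimple $\mathbb K$-linear categories and $E\colon\mathcal A\times\mathcal A'\to\mathcal D$ a $\mathbb K$-bilinear functor. Assume that $\operatorname{Hom}(V,V')\otimes_{\mathbb K}\operatorname{Hom}(W,W')\to\operatorname{Hom}(E(V,W),E(V',W'))$ is always bijective and that every simple object of $\mathcal D$ is a direct summand of some $E(V,W)$. Then every object of $\mathcal A\boxtimes\mathcal A'$ is a direct summand of some $V\boxtimes W$, and $E$ induces an equivalence $\mathcal A\boxtimes\mathcal A'\simeq\mathcal D$.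
\end{lemma}

\begin{proof}
The algebra $\operatorname{End}(P)\otimes_{\mathbb K}\operatorname{End}(P')\cong\operatorname{End}_{\mathcal D}(E(P,P'))$ is semisimple because $\mathcal D$ is. Hence every object of $\mathcal A\boxtimes\mathcal A'$ is projective, so a summand of some $(P\boxtimes P')^{\oplus k}=P^{\oplus k}\boxtimes P'$. The induced functor is fully faithful on the objects $V\boxtimes W$ by assumption, hence on their summands. A summand of $E(V,W)$ is cut out by an idempotent that comes from an idempotent of $V\boxtimes W$, so the functor is essentially surjective.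
\end{proof}

Morphisms $V\boxtimes W\to V'\boxtimes W'$ are sums of morphisms $f\boxtimes g$. So in the situation of the lemma, a natural transformation between additive functors that is given on the objects $V\boxtimes W$ and natural for the $f\boxtimes g$ extends uniquely to all objects, and identities between natural transformations may be checked on the objects $V\boxtimes W$. We use this in several variables without further comment.

\subsection{Computing $\mathcal T$ without relative Deligne products}

For $F\in\operatorname{Aut}_{br}(\mathcal Z)$ let $\mathcal C^{(F)}$ be the tensor category $\mathcal C$ with central structure $\mathcal Z\xrightarrow{F}\mathcal Z=\mathcal Z(\mathcal C)$.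

\begin{lemma}\label{lem:twist}
There is a sign $\varepsilon\in\{\pm1\}$, depending only on the convention used to define $\mathcal Z_F$, such that $\mathcal T(F^\varepsilon)=[\mathcal C^{mp}\boxtimes_{\mathcal Z}\mathcal C^{(F)}]$ for all $F$.
\end{lemma}

\begin{proof}
The identity $1$-morphism is $\mathcal Z$ with the central functors $\iota_l\colon\xi\mapsto(\xi,c)$ and $\iota_r\colon\xi\mapsto(\xi,c^{-1})$, where $c$ is the braiding, and $\iota_r$ is the one used to form $\mathcal Z\boxtimes_{\mathcal Z}\mathcal C$. If $\mathcal Z_F$ is defined by precomposing $\iota_l$ with $F^{\pm1}$, then $\mathcal Z_F\boxtimes_{\mathcal Z}\mathcal C$ is $\mathcal Z\boxtimes_{\mathcal Z}\mathcal C\simeq\mathcal C$ with its central structure precomposed with $F^{\pm1}$, that is, $\mathcal C^{(F^{\pm1})}$. If instead $\iota_r$ is precomposed with $F^{\pm1}$, apply the tensor equivalence $F^{\mp1}$ to the underlying category $\mathcal Z$. Since it is braided, it sends $(F^{\pm1}\xi,c^{-1})$ to $(\xi,c^{-1})$ and $(\xi,c)$ to $(F^{\mp1}\xi,c)$, so it carries the pair $(\iota_l,\iota_rF^{\pm1})$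 to $(\iota_lF^{\mp1},\iota_r)$, and we are in the first case. In all cases $\mathcal Z_F\boxtimes_{\mathcal Z}\mathcal C\simeq\mathcal C^{(F^\varepsilon)}$ for a fixed sign $\varepsilon$; now replace $F$ by $F^\varepsilon$.
\end{proof}

Relative Deligne products are hard to compute directly. Because $\mathcal C$ is invertible, it is enough to recognize $\mathcal C^{(F)}$ as $\mathcal C\boxtimes\mathcal S$. For a fusion category $\mathcal S$, the composite of the $1$-morphisms $\mathcal C$ and $\mathcal S$ is $\mathcal C\boxtimes\mathcal S$ with the central structure $\iota_{\mathcal S}\colon\mathcal Z\to\mathcal Z(\mathcal C\boxtimes\mathcal S)$ that sends $(V,\sigma)$ to $V\boxtimes\mathbf 1$ with half-braiding $\sigma\boxtimes\mathrm{id}$.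

\begin{lemma}\label{lem:criterion}
Let $\mathcal C$ be as in \textup{(M2)}, let $F\in\operatorname{Aut}_{br}(\mathcal Z)$, and let $\mathcal S,\mathcal S'$ be fusion categories with $\mathcal S'$ Morita equivalent to $\mathrm{Vec}_{\mathbb K}$. Suppose $\Theta\colon\mathcal C\boxtimes\mathcal S\to\mathcal C\boxtimes\mathcal S'$ is a tensor equivalence whose induced equivalence of centers carries the braided functor $\iota_{\mathcal S}$ to $\iota_{\mathcal S'}\circ F$. Then $\mathcal T(F^\varepsilon)=[\mathcal S]$.
\end{lemma}

\begin{proof}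
By (M1), as $1$-morphisms between $\mathcal Z$ and $\mathrm{Vec}_{\mathbb K}$,
\[
(\mathcal C\boxtimes\mathcal S,\iota_{\mathcal S})\simeq(\mathcal C\boxtimes\mathcal S',\iota_{\mathcal S'}F)=\mathcal C^{(F)}\boxtimes\mathcal S'\simeq\mathcal C^{(F)} .
\]
Lemma~\ref{lem:twist}, associativity and (M2) give
\[
\mathcal T(F^\varepsilon)=[\mathcal C^{mp}\boxtimes_{\mathcal Z}(\mathcal C\boxtimes\mathcal S)]=[(\mathcal C^{mp}\boxtimes_{\mathcal Z}\mathcal C)\boxtimes\mathcal S]=[\mathcal S].\qedhere
\]
\end{proof}

The freedom in $\mathcal S'$ is essential. We take for $\mathcal S'$ the category of $L$-bimodules; tensoring with it splits the simple objects of $\mathcal C$ into invertible ones, and tensor equivalences can then be written down from group automorphisms.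

\section{Real and quaternionic structures}\label{sec:real}

The whole mechanism is visible over $\mathbb K=\mathbb R$, although the resulting class vanishes there. This section is a guide; the general statements behind it are proved in Sections~\ref{sec:C}--\ref{sec:cup}. Let $L=\mathbb C$, let $Q$ be the group of order $2$ generated by complex conjugation $\tau$, and let $a\colon Q\to\mathbb Z/2$ be the isomorphism.

\emph{The category.} Let $\mathcal C$ consist of $\mathbb Z/2$-graded complex vector spaces $V=V_0\oplus V_1$ with an antilinear degree-preserving map $\rho$ such that $\rho^2=(-1)^n$ on $V_n$. Morphisms are graded complex linear maps commuting with $\rho$, and the tensor product is $V\otimes_{\mathbb C}W$ with $\rho\otimes\rho$. In even degree $\rho$ is a real structure, in odd degree a quaternionic structure. The simple objects are $\mathbf 1=\mathbb C$ with conjugation in degree $0$, and $X=\mathbb H=\mathbb C\oplus\mathbb Cj$ with $\rho$ the left multiplication by $j$ in degree $1$. We have $\operatorname{End}(X)\cong\mathbb H$, and $X\otimes X$ is even of complex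 dimension $4$, so $X\otimes X\cong\mathbf 1^{\oplus4}$.

\emph{The autoequivalence.} An object of $\mathcal Z(\mathcal C)$ is a triple $(V,\rho,\theta)$ with $\theta$ a complex linear graded involution commuting with $\rho$; the half-braiding is $v\otimes w\mapsto w\otimes\theta^mv$ for $w$ of degree $m$. Since $(\theta\rho)^2=\rho^2$, the rule $F(V,\rho,\theta)=(V,\theta\rho,\theta)$ defines a braided autoequivalence. It changes nothing once $\rho$ is forgotten, but it is not monoidally isomorphic to the identity. Indeed, let $e$ be $\mathbb C$ in degree $0$ with conjugation and $\theta=-1$. An isomorphism $e\to F(e)$ is multiplication by a number $\mu$ with $\bar\mu=-\mu$, whereas $e\otimes e=\mathbf 1$ would force $\mu^2=1$.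

\emph{Tensoring with bimodules.} For $\alpha\in Z^3(Q,\mathbb C^\times)$ let $\mathcal B_\alpha$ be the category of $Q$-graded complex spaces $U$, with right action $u\cdot l=q(l)u$ in degree $q$, tensor product over $\mathbb C$, and associator $\alpha$. For $\alpha=1$ this is the category of $\mathbb C$-bimodules over $\mathbb R$, which is Morita equivalent to $\mathrm{Vec}_{\mathbb R}$. Send $V\boxtimes U\in\mathcal C\boxtimes\mathcal B_\alpha$ to $V\otimes_{\mathbb C}U$, graded by $G=\mathbb Z/2\times Q$. The object $X\boxtimes\mathbf 1$ has endomorphism algebra $\mathbb H\otimes_{\mathbb R}\mathbb C\cong M_2(\mathbb C)$ and splits into two lines, so the simple objects of $\mathcal C\boxtimes\mathcal B_\alpha$ are four complex lines, one in each degree $(n,q)$. To multiply $v\otimes u$ with $v'\otimes u'$ one has to move $u$ past $v'$. If $u$ has degree $\tau$, it conjugates scalars as it passes them, so it has to act on $v'$ by an antilinear map, and $\rho$ is the natural one available. With $\rho_1=\mathrm{id}$ and $\rho_\tau=\rho$, the product is $(v\otimes\rho_qv')\otimes(u\otimes u')$.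 In a triple product, $u_1$ and $u_2$ pass $v_3$ either together, giving $\rho_{q_1q_2}v_3$, or one at a time, giving $\rho_{q_1}\rho_{q_2}v_3$. These differ only if $q_1=q_2=\tau$, and then by $(-1)^{n_3}$. So the associator on the four lines is
\[
\kappa_\alpha(g_1,g_2,g_3)=\alpha(q_1,q_2,q_3)\,(-1)^{a(q_1)a(q_2)n_3},\qquad g_i=(n_i,q_i).
\]

\emph{The shear.} The automorphism $\varphi(n,q)=(n+a(q),q)$ of $G$ satisfies $\varphi^*\kappa_1=\kappa_\alpha$ with $\alpha(q_1,q_2,q_3)=(-1)^{a(q_1)a(q_2)a(q_3)}$. Relabeling degrees by $\varphi$ is therefore a tensor equivalence $\mathcal C\boxtimes\mathcal B_\alpha\simeq\mathcal C\boxtimes\mathcal B_1$. A central object $(V,\rho,\theta)$ passes a line of degree $(m,q)$ by $v\mapsto\rho_q^{-1}\theta^mv$. In terms of the new degree $m'=m+a(q)$ this is $(\theta^{a(q)}\rho_q)^{-1}\theta^{m'}v$, which is the formula for $F(V,\rho,\theta)$. Lemma~\ref{lem:criterion} gives $\mathcal T(F^\varepsilon)=[\mathcal B_\alpha]$.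

\emph{The class.} The cocycle $\alpha$ is not the coboundary of a normalized cochain $c$ with values in $\{\pm1\}$, since then $(dc)(\tau,\tau,\tau)=\tau(c_{\tau,\tau})c_{\tau,\tau}^{-1}=1$. But with $c_{\tau,\tau}=i$ we get $(dc)(\tau,\tau,\tau)=\bar i/i=-1$, so $\alpha=dc$ in $\mathbb C^\times$. Hence $\mathcal B_\alpha\simeq\mathcal B_1$ and $\mathcal T(F)=0$. Over $\mathbb C(x,y,z)$ the three copies of $a$ are replaced by the three independent characters $\chi_x,\chi_y,\chi_z$, and the class survives.

\section{Twisted forms of graded vector spaces}\label{sec:C}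

\subsection{The categories $\mathcal C_L(N,\beta)$}

Let $N$ be a finite abelian group, written additively, with an action of $Q$ and with $|N|$ invertible in $\mathbb K$. The group $Q$ acts on functions $\psi\colon N\to L$ by $(q\psi)(n)=q(\psi(q^{-1}n))$. Let $N^\vee=\operatorname{Hom}(N,L^\times)$ with this action; the evaluation pairing $N^\vee\times N\to L^\times$ is equivariant. Fix $\beta\in Z^2(Q,N^\vee)$. For an $N$-graded $L$-space $V$ and $\psi\colon N\to L$ let $\psi(\deg)$ be the operator that acts on $V_m$ as the scalar $\psi(m)$; it commutes with all graded $L$-linear maps.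

\begin{definition}
An object of $\mathcal C=\mathcal C_L(N,\beta)$ is a finite-dimensional $N$-graded $L$-space $V=\bigoplus_nV_n$ with $q$-semilinear bijections $\rho_q\colon V\to V$ $(q\in Q)$ such that $\rho_q(V_n)=V_{qn}$, $\rho_1=\mathrm{id}$ and
\begin{equation}\label{eq:rho}
\rho_q\rho_r=\beta_{q,r}(\deg)\,\rho_{qr}.
\end{equation}
Morphisms are graded $L$-linear maps commuting with all $\rho_q$. The tensor product is $V\otimes_LW$ with $\rho_q\otimes\rho_q$ and the associator of vector spaces. The unit is $L$ in degree $0$ with $\rho_q=q$.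
\end{definition}

The tensor product satisfies \eqref{eq:rho} because $\beta_{q,r}(n)\beta_{q,r}(n')=\beta_{q,r}(n+n')$; this is why $\beta$ takes values in characters. Semilinearity gives
\begin{equation}\label{eq:commute}
\rho_q\,\psi(\deg)=(q\psi)(\deg)\,\rho_q ,
\end{equation}
so that computing $\rho_q\rho_r\rho_s$ in two ways yields exactly the cocycle identity for $\beta$. We write $\operatorname{Hom}_{L,N}$ for graded $L$-linear maps.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] $\mathcal C$ is a fusion category with $\operatorname{End}(\mathbf 1)=\mathbb K$, symmetric via the flip $v\otimes w\mapsto w\otimes v$.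
\item[(b)] \textup{(Descent)} $L\otimes_{\mathbb K}\operatorname{Hom}_{\mathcal C}(V,V')\to\operatorname{Hom}_{L,N}(V,V')$ is bijective.
\item[(c)] \textup{(All degrees occur)} For every $n\in N$ there is $V\in\mathcal C$ with $V_n\neq0$.
\item[(d)] \textup{(Enlarging $L$)} Let $L'\supset L$ be finite Galois over $\mathbb K$ with group $Q'$, let $q\mapsto\bar q$ be the projection $Q'\to Q$, and let $\beta'$ be the inflation of $\beta$. Then $V\mapsto L'\otimes_LV$ with $\rho_q=q\otimes\rho_{\bar q}$ is a tensor equivalence $\mathcal C_L(N,\beta)\simeq\mathcal C_{L'}(N,\beta')$.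
\item[(e)] \textup{(Rescaling)} For a $1$-cochain $\lambda\colon Q\to N^\vee$, the rule $P_\lambda(V,\rho)=(V,\lambda_q(\deg)\rho_q)$, with the identity on morphisms, is a strict tensor equivalence $\mathcal C_L(N,\beta)\to\mathcal C_L(N,\beta\cdot d\lambda)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The flip commutes with $\rho_q\otimes\rho_q$, and $\operatorname{End}(\mathbf 1)=L^Q=\mathbb K$; the unit is simple since $\dim_L\mathbf 1=1$. \emph{Finiteness:} $\mathcal C$ is the category of finite-dimensional modules over the finite-dimensional $\mathbb K$-algebra $\bigoplus_q\operatorname{Fun}(N,L)u_q$ with $u_q\psi=(q\psi)u_q$ and $u_qu_r=\beta_{q,r}u_{qr}$, where $\psi$ acts as $\psi(\deg)$ and $u_q$ as $\rho_q$. \emph{Semisimplicity:} we average with the trace, so that $|Q|$ need not be invertible. Choose $c\in L$ with $\operatorname{Tr}_{L/\mathbb K}(c)=1$. Let $W\subset V$ be a subobject and $p\colon V\to W$ a graded $L$-linear projection. Then $p'=\sum_q\rho_q\,c\,p\,\rho_q^{-1}$ is graded and $L$-linear, has image in $W$, and acts on $W$ as $\sum_qq(c)=1$. By \eqref{eq:rho},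 $\rho_rp'\rho_r^{-1}=\sum_q\beta_{r,q}(\deg)\,\rho_{rq}\,c\,p\,\rho_{rq}^{-1}\,\beta_{r,q}(\deg)^{-1}=p'$. So $\ker p'$ is a complement of $W$ in $\mathcal C$. \emph{Duals:} put $(V^*)_{-n}=\operatorname{Hom}_L(V_n,L)$ and $\rho_q(f)=q\circ f\circ\rho_q^{-1}$. For $f\in\operatorname{Hom}_L(V_n,L)$ we get $\rho_q\rho_r(f)=\beta_{q,r}(qrn)^{-1}\rho_{qr}(f)$, and $\beta_{q,r}(qrn)^{-1}=\beta_{q,r}(-qrn)$ is the scalar required by \eqref{eq:rho}. Evaluation is a morphism since $(\rho_qf)(\rho_qv)=q(f(v))$. The same identity shows that $\rho_q$ sends a homogeneous basis and its dual basis to another such pair, so coevaluation is a morphism.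

(b) The maps $f\mapsto\rho_qf\rho_q^{-1}$ form an honest semilinear action of $Q$ on $\operatorname{Hom}_{L,N}(V,V')$, because the operators $\beta_{q,r}(\deg)$ on $V$ and $V'$ cancel. The invariants are $\operatorname{Hom}_{\mathcal C}(V,V')$. Apply Galois descent.

(c) Let $V=\bigoplus_qLv_q$ with $\deg v_q=qn$ and $\rho_r(lv_q)=r(l)\beta_{r,q}(rqn)v_{rq}$. Then
\[
\rho_s\rho_rv_q=\big((s\beta_{r,q})\beta_{s,rq}\big)(srqn)\,v_{srq}=\big(\beta_{s,r}\beta_{sr,q}\big)(srqn)\,v_{srq}=\beta_{s,r}(\deg)\rho_{sr}v_q .
\]

(d) The functor is well defined and monoidal. Let $H=\operatorname{Gal}(L'/L)$ and $V'\in\mathcal C_{L'}(N,\beta')$. For $h\in H$ and $q\in Q'$ we have $\beta'_{h,q}=\beta'_{q,h}=1$ by normalization, and $H$ acts trivially on $N$. So $H$ acts on $V'$ honestly, semilinearly and preserving degrees, and $V'=L'\otimes_LV'^H$ by descent. Writing $hq=qh'$ with $h'\in H$, we get $\rho_h\rho_q=\rho_{hq}=\rho_q\rho_{h'}$, so $\rho_q$ preserves $V'^H$; and $\rho_{qh}=\rho_q\rho_h$ shows that $\rho_q|_{V'^H}$ depends only on $\bar q$. Thus $V'\mapsto V'^H$ is an inverse functor.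

(e) By \eqref{eq:commute}, $\lambda_q(\deg)\rho_q\lambda_r(\deg)\rho_r=\big(\lambda_q(q\lambda_r)\beta_{q,r}\big)(\deg)\rho_{qr}=(\beta\cdot d\lambda)_{q,r}(\deg)\,\lambda_{qr}(\deg)\rho_{qr}$. The functor is strictly monoidal because each $\lambda_q$ is a character, and $P_{\lambda^{-1}}$ is its inverse.
\end{proof}

The simple objects of $\mathcal C$ are not lines, but by (b) and (c) natural transformations cannot tell the difference.

\begin{lemma}\label{lem:natural}
Let $E\supset L$ be a field, $M$ an $E$-vector space, and $W_E=E\otimes_LW$ for $W\in\mathcal C$. Let $t_W\in\operatorname{End}_E(M\otimes_EW_E)$, $W\in\mathcal C$, be a family with $t_{W'}(1\otimes g)=(1\otimes g)t_W$ for all morphisms $g\colon W\to W'$ of $\mathcal C$. Then there are unique $\theta(m)\in\operatorname{End}_E(M)$, $m\in N$, with $t_W(x\otimes w)=\theta(m)x\otimes w$ whenever $w\in W_E$ has degree $m$.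
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(b), every graded $E$-linear map $W_E\to W'_E$ is an $E$-linear combination of morphisms of $\mathcal C$, so the family $t$ commutes with $1\otimes g$ for all such maps $g$. Let $0\neq w\in W_E$ have degree $m$. Taking for $g$ a graded projection onto $Ew$ shows $t_W(x\otimes w)=\theta_w(x)\otimes w$ for some $\theta_w\in\operatorname{End}_E(M)$. If $w'\in W'_E$ has degree $m$, taking $g$ with $g(w)=w'$ shows $t_{W'}(x\otimes w')=\theta_w(x)\otimes w'$. So $\theta_w$ depends only on $m$, and every $m$ occurs by Lemma~\ref{lem:basic}(c).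
\end{proof}

\subsection{Separability}

\begin{proposition}\label{prop:separable}
$\mathcal C=\mathcal C_L(N,\beta)$ is separable and $\operatorname{End}_{\mathcal Z(\mathcal C)}(\mathbf 1)=\mathbb K$. So \textup{(M2)} applies to $\mathcal C$.
\end{proposition}

\begin{proof}
The second claim follows from $\mathbb K\subset\operatorname{End}_{\mathcal Z(\mathcal C)}(\mathbf 1)\subset\operatorname{End}_{\mathcal C}(\mathbf 1)=\mathbb K$. For the first we make $\mathcal C\boxtimes\mathcal C^{mp}$ explicit and exhibit the algebra. Identify $\mathcal C^{mp}$ with $\mathcal C$ via the flip, and let $\mathcal C_2=\mathcal C_L(N\times N,\beta\times\beta)$ with $(\beta\times\beta)_{q,r}(n,n')=\beta_{q,r}(n)\beta_{q,r}(n')$.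

\emph{The equivalence $\mathcal C\boxtimes\mathcal C\simeq\mathcal C_2$.} Apply Lemma~\ref{lem:deligne} to $(V,W)\mapsto V\otimes_LW$ with its bigrading. By Lemma~\ref{lem:basic}(b), the map on Hom spaces becomes, after $L\otimes_{\mathbb K}-$, the bijection
\[
\operatorname{Hom}_{L,N}(V,V')\otimes_L\operatorname{Hom}_{L,N}(W,W')\to\operatorname{Hom}_{L,N\times N}(V\otimes W,V'\otimes W'),
\]
so it is bijective. If $T\in\mathcal C_2$ is simple with $T_{(n,n')}\neq0$, choose $V,W$ with $V_n\neq0\neq W_{n'}$. Then $\operatorname{Hom}_{L,N\times N}(V\otimes W,T)\neq0$, so $\operatorname{Hom}_{\mathcal C_2}(V\otimes W,T)\neq0$ by descent, and $T$ is a summand of $V\otimes W$. The equivalence is monoidal via the flip of the two middle factors. Since $V\otimes Y\otimes W\cong V\otimes W\otimes Y$ by the flip, $T\in\mathcal C_2$ acts on $\mathcal C$ by $Y\mapsto m(T)\otimes Y$, where the tensor functor $m\colon\mathcal C_2\to\mathcal C$ pushes the grading forward along $+\colon N\times N\to N$.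

\emph{The algebra.} The kernel of $+$ is the antidiagonal, on which $\beta\times\beta$ is trivial. So $A=\bigoplus_nLe_n$ with $e_n$ in degree $(n,-n)$, $\rho_q(le_n)=q(l)e_{qn}$ and $e_ne_k=e_{n+k}$ is an algebra in $\mathcal C_2$. For $Y\in\mathcal C$ let $\tilde Y\in\mathcal C_2$ be $Y$ with $Y_n$ placed in degree $(n,0)$. The functor $Y\mapsto\tilde Y\otimes A$ from $\mathcal C$ to right $A$-modules in $\mathcal C_2$ has the inverse $M\mapsto\bigoplus_nM_{(n,0)}$. Indeed $(\tilde Y\otimes A)_{(n,0)}=Y_n\otimes e_0$; and for a right $A$-module $M$ the action map $M_{(n+n',0)}\otimes e_{-n'}\to M_{(n,n')}$ is bijective because $e_{-n'}$ acts invertibly, so $M$ is the free module on $\bigoplus_nM_{(n,0)}$. The functor is a $\mathcal C_2$-module functor via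
\[
\widetilde{(m(T)\otimes Y)}\otimes A\to T\otimes\tilde Y\otimes A,\qquad t\otimes y\otimes e_k\mapsto t\otimes y\otimes e_{k+n'}\quad(t\in T_{(n,n')}).
\]
For $y\in Y_j$ both sides have degree $(n+n'+j+k,-k)$. The map commutes with $\rho_q$ because $\rho_qt\in T_{(qn,qn')}$ and $\rho_qe_{k+n'}=e_{qk+qn'}$. It is bijective, natural and right $A$-linear, and it is compatible with tensor products of objects $T$ because $n'$ is additive.

\emph{The section.} The map $e_n\mapsto|N|^{-1}\sum_ke_k\otimes e_{n-k}$ preserves degrees and commutes with $\rho_q$, which permutes the terms. It is right $A$-linear, it is left $A$-linear since $\sum_ke_{j+k}\otimes e_{n-k}=\sum_ke_k\otimes e_{n+j-k}$, and multiplication sends its value on $e_n$ to $e_n$.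
\end{proof}

This last step is the only place where the invertibility of $|N|$ is used, and there it is needed: a graded $A$-bilinear map $A\to A\otimes A$ sends $e_0$ to an element $\sum_kc_k\,e_k\otimes e_{-k}$ commuting with all $e_j$, which forces $c_k=c$ to be constant, and a section requires $|N|c=1$.

\subsection{The center and the autoequivalences $F_\chi$}

\begin{proposition}\label{prop:center}
$\mathcal Z=\mathcal Z(\mathcal C)$ is the category of triples $(V,\rho,\theta)$ with $(V,\rho)\in\mathcal C$ and $\theta(m)$, $m\in N$, graded $L$-linear automorphisms of $V$ satisfying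
\begin{equation}\label{eq:theta}
\theta(m+m')=\theta(m)\theta(m'),\qquad\rho_q\theta(m)=\theta(qm)\rho_q .
\end{equation}
The half-braiding is $v\otimes w\mapsto w\otimes\theta(m)v$ for $w\in W_m$, morphisms are the morphisms of $\mathcal C$ commuting with $\theta$, and $\theta_{V\otimes V'}(m)=\theta_V(m)\otimes\theta_{V'}(m)$.
\end{proposition}

\begin{proof}
Let $\sigma$ be a half-braiding on $V$. Composing $\sigma_W$ with the flip gives automorphisms $t_W$ of $V\otimes_LW$, natural in $W$. By Lemma~\ref{lem:natural} with $E=L$ and $M=V$, $\sigma_W(v\otimes w)=w\otimes\theta(m)v$ for $w\in W_m$. Here $\theta(m)$ is bijective and graded since $\sigma_W$ is. The identity for $\sigma_{W\otimes W'}$ reads $\theta(m+m')=\theta(m')\theta(m)$, and $\sigma_W$ commutes with $\rho_q$ if and only if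
\[
\rho_qw\otimes\theta(qm)\rho_qv=\rho_qw\otimes\rho_q\theta(m)v
\]
for all $v$ and all $w\in W_m$. As all degrees occur and $N$ is abelian, these conditions are \eqref{eq:theta}. Conversely, given $\theta$ with \eqref{eq:theta}, the formula defines a natural bijection, and the same two computations show that it is a half-braiding. A morphism $f$ of $\mathcal C$ respects half-braidings if and only if $w\otimes\theta(m)fv=w\otimes f\theta(m)v$. For $V\otimes V'$ the half-braiding is $v\otimes v'\otimes w\mapsto v\otimes w\otimes\theta(m)v'\mapsto w\otimes\theta(m)v\otimes\theta(m)v'$.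
\end{proof}

So an object of the center carries, besides the descent datum $\rho$, an action of $N$ that is multiplicative under tensor products, and a $1$-cocycle in $N$ can be used to change $\rho$. For $\chi\in Z^1(Q,N)$ put
\[
F_\chi(V,\rho,\theta)=(V,\ \theta(\chi(q))\rho_q,\ \theta),
\]
with the identity on morphisms. By \eqref{eq:theta},
\[
\theta(\chi(q))\rho_q\,\theta(\chi(r))\rho_r=\theta(\chi(q)+q\chi(r))\rho_q\rho_r=\beta_{q,r}(\deg)\,\theta(\chi(qr))\rho_{qr},
\]
so \eqref{eq:rho} holds, and \eqref{eq:theta} persists because the $\theta(m)$ commute with each other. The functor is strictly monoidal since $\theta_{V\otimes V'}=\theta_V\otimes\theta_{V'}$, and braided since the braiding does not involve $\rho$. Moreover $F_\chi F_{\chi'}=F_{\chi+\chi'}$ and $F_0=\mathrm{id}$. So $\chi\mapsto F_\chi$ is a homomorphism $Z^1(Q,N)\to\operatorname{Aut}_{br}(\mathcal Z)$. The equivalence of Lemma~\ref{lem:basic}(d) induces $(V,\rho,\theta)\mapsto(L'\otimes_LV,\ q\otimes\rho_{\bar q},\ 1\otimes\theta)$ on centers, and this carries $F_\chi$ to $F_{\chi'}$, with $\chi'$ the inflation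 of $\chi$, on the nose.

\subsection{The category $\mathcal C_D$}\label{subsec:CD}

Let $\operatorname{char}\mathbb K\neq2$, $x,y\in\mathbb K^\times$, $D=(x,y)_{\mathbb K}$, and let $L\ni\sqrt x,\sqrt y$, so that $\chi_x,\chi_y$ factor through $Q$. Take $N=\mathbb Z/2$ with trivial action. Then $N^\vee\cong\mu_2$ by evaluation at $1\in N$, and
\begin{equation}\label{eq:betaD}
\beta_{q,r}(n)=(-1)^{\chi_x(q)\chi_y(r)n}
\end{equation}
is the $2$-cocycle $\chi_x\cup\chi_y$. Its class in $H^2(\mathbb K;\mu_2)=\operatorname{Br}(\mathbb K)[2]$ is $[D]$ \cite[XIV \S2]{SerreLF}. Put $\mathcal C_D=\mathcal C_L(\mathbb Z/2,\beta)$. By Lemma~\ref{lem:basic}(d) it does not depend on $L$. It does not depend on the presentation of $D$ either: two presentations give the same class in $H^2(\mathbb K;\mu_2)$, so for $L$ large enough the cocycles differ by a coboundary in $N^\vee$, and Lemma~\ref{lem:basic}(e) applies. The category of Section~\ref{sec:real} is $\mathcal C_{\mathbb H}$ with $x=y=-1$.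

\begin{lemma}\label{lem:shape}
If $D$ is a division algebra, then $\mathcal C_D$ has exactly two simple objects, $\mathbf 1$ in degree $0$ and $X$ in degree $1$, with $\dim_LX=2$, $\operatorname{End}(X)\cong D$ and $X\otimes X\cong\mathbf 1^{\oplus4}$.
\end{lemma}

\begin{proof}
The $\rho_q$ preserve degrees, so every object is the sum of its parts of degree $0$ and $1$. Objects of degree $0$ are $L$-spaces with a semilinear $Q$-action, hence sums of copies of $\mathbf 1$ by descent. Objects of degree $1$ are modules over the crossed product $\Lambda=\bigoplus_qLu_q$ with $u_ql=q(l)u_q$ and $u_qu_r=\beta_{q,r}(1)u_{qr}$, a central simple $\mathbb K$-algebra of dimension $|Q|^2$ and Brauer class $[D]$. So $\Lambda\cong M_k(D)$ with $4k^2=|Q|^2$. It has one simple module $X$, with $\operatorname{End}(X)\cong D^{op}\cong D$ (quaternion conjugation) and $\dim_{\mathbb K}X=4k=2|Q|$, so $\dim_LX=2$. Finally $X\otimes X$ has degree $0$ and $L$-dimension $4$.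
\end{proof}

\section{Bimodule categories with twisted associator}\label{sec:B}

We now describe the categories that occur as values of $\mathcal T$. Let $\pi\colon G\to Q$ be a homomorphism of finite groups, through which $G$ acts on $L^\times$, and let $\kappa\in Z^3(G,L^\times)$. Let $\mathcal V(G,\kappa)$ be the category of finite-dimensional $G$-graded left $L$-spaces $U$ and graded $L$-linear maps, where $U$ is made a bimodule by $u\cdot l=\pi(g)(l)u$ for $u\in U_g$. The tensor product is $\otimes_L$, the unit is $L$ in degree $1$, and the associator is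
\[
(u\otimes u')\otimes u''\mapsto\kappa(g,h,k)\;u\otimes(u'\otimes u'')\qquad(u\in U_g,\ u'\in U'_h,\ u''\in U''_k).
\]
In the pentagon for degrees $g,h,k,l$ one side contributes $\kappa(gh,k,l)\kappa(g,h,kl)$ and the other $\kappa(g,h,k)\kappa(g,hk,l)\,g\kappa(h,k,l)$; the last scalar is acted on by $g$ because it has to be moved past an element of degree $g$. So the pentagon is the cocycle identity. The simple objects are the lines $L_g=Le_g$, with $L_g\otimes L_h\cong L_{gh}$. They are invertible, hence dualizable, so $\mathcal V(G,\kappa)$ is a fusion category over $\mathbb K$ with $\operatorname{End}(\mathbf 1)=L$. For a $2$-cochain $c$, the identity functor with tensor structure $u\otimes u'\mapsto c_{g,h}\,u\otimes u'$ is a tensor equivalence $\mathcal V(G,\kappa\cdot dc)\to\mathcal V(G,\kappa)$: compatibility with associators is the equation $(\kappa\cdot dc)(g,h,k)\,c_{gh,k}\,c_{g,h}=c_{g,hk}\,(gc_{h,k})\,\kappa(g,h,k)$.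

For $\alpha\in Z^3(Q,L^\times)$ put $\mathcal B_\alpha=\mathcal V(Q,\alpha)$ with $\pi=\mathrm{id}$. The isomorphism $L\otimes_{\mathbb K}L\cong\prod_QL$, $l\otimes l'\mapsto(l\,q(l'))_q$, identifies $\mathcal B_1$ with the category $\operatorname{Bimod}_{\mathbb K}(L)$ of finite-dimensional $L$-bimodules over $\mathbb K$.

We recall two standard facts. By the Eilenberg--Watts theorem, for a finite-dimensional $\mathbb K$-algebra $R$ the right exact $\mathbb K$-linear endofunctors of $R\text{-mod}$ form the tensor category $\operatorname{Bimod}_{\mathbb K}(R)$. And if $\mathcal M\simeq R\text{-mod}$ is an invertible bimodule category between a tensor category $\mathcal A$ and $\mathrm{Vec}_{\mathbb K}$, then the action is a tensor equivalence from $\mathcal A$ or $\mathcal A^{mp}$, depending on the side, to these endofunctors. In the other direction, $\mathcal B_1$ is the category of endofunctors of $\mathrm{Vec}_L$, which is Morita equivalent to $\mathrm{Vec}_{\mathbb K}$ through $\mathrm{Vec}_L$. Hence $\mathcal B_\alpha$ is Morita equivalent to $\mathrm{Vec}_{\mathbb K}$ whenever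 $\alpha$ is a coboundary. The converse holds after enlarging $L$.

\begin{lemma}\label{lem:B}
If $\mathcal B_\alpha$ is Morita equivalent to $\mathrm{Vec}_{\mathbb K}$, then the class of $\alpha$ in $H^3(\mathbb K;\mathbb G_m)$ is $0$.
\end{lemma}

\begin{proof}
Since $\operatorname{Bimod}_{\mathbb K}(R)^{mp}\simeq\operatorname{Bimod}_{\mathbb K}(R^{op})$, the facts above give a tensor equivalence $\Psi\colon\mathcal B_\alpha\to\operatorname{Bimod}_{\mathbb K}(R)$ for some finite-dimensional algebra $R$. The unit is simple, so $R$ has no proper nonzero two-sided ideal and $R\cong M_k(\Delta)$ for a division algebra $\Delta$. Morita equivalent algebras have equivalent tensor categories of bimodules, so we may take $R=\Delta$. Identify $L=\operatorname{End}(\mathbf 1)$ with the center of $\Delta$ via $\Psi$. If $\Delta=L$, the argument below exhibits $\alpha$ as a coboundary at once. In general it produces a ``cochain'' with values in the noncommutative group $\Delta^\times$, and we pass to a splitting field to correct it to one with scalar values.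

Let $B_q=\Psi(L_q)$. Left $\Delta$-dimension is multiplicative under $\otimes_\Delta$, and $B_q\otimes_\Delta B_{q^{-1}}\cong\Delta$, so $B_q=\Delta b_q$ has left dimension $1$. Define $f_q$ by $b_qd=f_q(d)b_q$. It is a $\mathbb K$-algebra endomorphism of $\Delta$, injective, hence bijective. For $l\in\operatorname{End}(\mathbf 1)$, the right action of $l$ on $L_q$ equals the left action of $q(l)$; this is a statement about the monoidal structure, so it passes to $B_q$ and gives $f_q|_L=q$.

The isomorphisms $m_{q,r}\colon L_q\otimes L_r\to L_{qr}$, $e_q\otimes e_r\mapsto e_{qr}$, correspond under $\Psi$ to bimodule isomorphisms $b_q\otimes b_r\mapsto u_{q,r}b_{qr}$ with $u_{q,r}\in\Delta^\times$. Right linearity gives $f_qf_r(d)u_{q,r}=u_{q,r}f_{qr}(d)$, that is, $f_qf_r=\operatorname{Inn}(u_{q,r})f_{qr}$ with $\operatorname{Inn}(u)(d)=udu^{-1}$. In $\mathcal B_\alpha$, the associator followed by $m_{q,rs}(1\otimes m_{r,s})$ equals $\alpha(q,r,s)\,m_{qr,s}(m_{q,r}\otimes1)$. Applying the images under $\Psi$ to $b_q\otimes b_r\otimes b_s$ gives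
\begin{equation}\label{eq:u}
f_q(u_{r,s})\,u_{q,rs}=\alpha(q,r,s)\,u_{q,r}\,u_{qr,s}.
\end{equation}

The central division algebra $\Delta$ over $L$ has a finite separable splitting field; let $L'$ be a finite Galois extension of $\mathbb K$ containing it, with group $Q'$, and fix $\Delta\otimes_LL'\cong M_n(L')$. From now on $q,r,s\in Q'$, and $u,\alpha$ are inflated to $Q'$. The map $f'_q=f_{\bar q}\otimes q$ on $\Delta\otimes_LL'$ is well defined because $f_{\bar q}|_L=\bar q$. Let $q$ also act on $M_n(L')$ entrywise. Then $f'_q\circ q^{-1}$ is an $L'$-algebra automorphism, so by the Skolem--Noether theorem $f'_q=\operatorname{Inn}(v_q)\circ q$ with $v_q\in GL_n(L')$. The relation $f'_qf'_r=\operatorname{Inn}(u_{q,r})f'_{qr}$ reads $\operatorname{Inn}(v_q\,q(v_r))=\operatorname{Inn}(u_{q,r}v_{qr})$, so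
\[
v_q\,q(v_r)=c_{q,r}\,u_{q,r}\,v_{qr},\qquad c_{q,r}\in L'^\times .
\]
We compute $v_q\,q(v_r)\,qr(v_s)$ in two ways. Grouping the first two factors gives $c_{q,r}c_{qr,s}\,u_{q,r}u_{qr,s}v_{qrs}$. Grouping the last two, and using $v_q\,q(u)=f'_q(u)v_q$ and \eqref{eq:u}, gives
\[
q(c_{r,s})\,f'_q(u_{r,s})\,v_q\,q(v_{rs})=q(c_{r,s})\,c_{q,rs}\,f'_q(u_{r,s})\,u_{q,rs}v_{qrs}=q(c_{r,s})\,c_{q,rs}\,\alpha(q,r,s)\,u_{q,r}u_{qr,s}v_{qrs}.
\]
Hence $\alpha=(dc)^{-1}$ on $Q'$, for the not necessarily normalized cochain $c$.
\end{proof}

\section{The cup product formula}\label{sec:cup}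

Let $\mathcal C=\mathcal C_L(N,\beta)$. For $\chi\in Z^1(Q,N)$ let $\alpha_\chi=\beta\cup\chi\in Z^3(Q,L^\times)$ be the cup product for the evaluation pairing:
\[
\alpha_\chi(q_1,q_2,q_3)=\beta_{q_1,q_2}\big(q_1q_2\chi(q_3)\big),\qquad\alpha_{\chi+\chi'}=\alpha_\chi\alpha_{\chi'} .
\]

\begin{proposition}\label{prop:key}
For all $\chi\in Z^1(Q,N)$ we have $\mathcal T(F_{\varepsilon\chi})=[\mathcal B_{\alpha_\chi^{-1}}]$. Moreover $\mathcal T(F_\chi)=0$ if and only if $[\beta\cup\chi]=0$ in $H^3(\mathbb K;\mathbb G_m)$.
\end{proposition}

\begin{proof}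
We construct the equivalence $\Theta$ of Lemma~\ref{lem:criterion} with $\mathcal S=\mathcal B_{\alpha_\chi^{-1}}$ and $\mathcal S'=\mathcal B_1$, following Section~\ref{sec:real}.

\emph{Step 1: $\mathcal C\boxtimes\mathcal B_\alpha$ is of the form $\mathcal V(G,\kappa)$.} Let $G=N\rtimes Q$ with $(n,q)(n',q')=(n+qn',qq')$ and projection $\pi\colon G\to Q$. The map $\nu\colon G\to N$, $(n,q)\mapsto n$, is a $1$-cocycle by the multiplication rule. So for $\alpha\in Z^3(Q,L^\times)$ the cochain $\kappa_\alpha=\pi^*\alpha\cdot(\pi^*\beta\cup\nu)^{-1}$ is a $3$-cocycle: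
\[
\kappa_\alpha(g_1,g_2,g_3)=\alpha(q_1,q_2,q_3)\,\beta_{q_1,q_2}(q_1q_2n_3)^{-1},\qquad g_i=(n_i,q_i).
\]
Define $E=E_\alpha\colon\mathcal C\boxtimes\mathcal B_\alpha\to\mathcal V(G,\kappa_\alpha)$ by $E(V\boxtimes U)_{(n,q)}=V_n\otimes_LU_q$, a tensor product of left $L$-spaces. By Lemma~\ref{lem:basic}(b),
\[
\operatorname{Hom}_{\mathcal C}(V,V')\otimes_{\mathbb K}\operatorname{Hom}(U,U')\cong\operatorname{Hom}_{L,N}(V,V')\otimes_L\operatorname{Hom}(U,U'),
\]
and the right side is the space of $G$-graded $L$-linear maps $V\otimes_LU\to V'\otimes_LU'$. The line $L_{(n,q)}$ is a summand of $E(V\boxtimes L_q)$ if $V_n\neq0$. So $E$ is an equivalence of linear categories by Lemma~\ref{lem:deligne}. For $u\in U_q$ define $J\colon E(V\boxtimes U)\otimes E(V'\boxtimes U')\to E((V\otimes V')\boxtimes(U\otimes U'))$ by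
\[
J\big((v\otimes u)\otimes(v'\otimes u')\big)=(v\otimes\rho_qv')\otimes(u\otimes u').
\]
This is well defined over $L$: replacing $v\otimes u$ by $(v\otimes u)\cdot l$, or $v'$ by $lv'$, or $u'$ by $lu'$, multiplies the right side by $q(l)$ in each case. If $v\in V_n$, $v'\in V'_{n'}$, $u'\in U'_{q'}$, both sides have degree $(n+qn',qq')$. The map $J$ is bijective because $\rho_q$ is, and natural because morphisms of $\mathcal C$ commute with $\rho_q$. For the compatibility with associators, write $x_i=v_i\otimes u_i$, of degree $g_i$, and $\mathbf u=u_1\otimes(u_2\otimes u_3)$. Applying $J\otimes1$, then $J$, then the associator of $\mathcal C\boxtimes\mathcal B_\alpha$ to $(x_1\otimes x_2)\otimes x_3$ gives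
\[
\alpha(q_1,q_2,q_3)\,(v_1\otimes\rho_{q_1}v_2\otimes\rho_{q_1q_2}v_3)\otimes\mathbf u .
\]
Applying the associator of $\mathcal V(G,\kappa_\alpha)$, then $1\otimes J$, then $J$ gives
\[
\kappa_\alpha(g_1,g_2,g_3)\,(v_1\otimes\rho_{q_1}v_2\otimes\rho_{q_1}\rho_{q_2}v_3)\otimes\mathbf u .
\]
These agree because $\rho_{q_1}\rho_{q_2}v_3=\beta_{q_1,q_2}(q_1q_2n_3)\rho_{q_1q_2}v_3$. Also $E(\mathbf 1\boxtimes\mathbf 1)=L_{(0,1)}$. So $(E,J)$ is a tensor equivalence.

\emph{Step 2: relabeling.} Let $\varphi(n,q)=(n+\chi(q),q)$. The cocycle identity for $\chi$ gives $\varphi(n,q)\varphi(n',q')=(n+qn'+\chi(q)+q\chi(q'),qq')=\varphi((n,q)(n',q'))$, so $\varphi$ is an automorphism of $G$ with $\pi\varphi=\pi$. Since $\varphi^*\nu=\nu+\pi^*\chi$, we get $\varphi^*\kappa_1=\kappa_1\cdot\pi^*\alpha_\chi^{-1}=\kappa_{\alpha_\chi^{-1}}$. Therefore $R$, defined by $(RY)_{\varphi(g)}=Y_g$, is a strict tensor equivalence $\mathcal V(G,\kappa_{\alpha_\chi^{-1}})\to\mathcal V(G,\kappa_1)$. Put $\Theta=E_1^{-1}RE_{\alpha_\chi^{-1}}$.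

\emph{Step 3: central structures.} Let $\xi=(V,\rho,\theta)\in\mathcal Z$, and let $\alpha$ be arbitrary. The object $E_\alpha(V\boxtimes\mathbf 1)$ is $V$ with $V_n$ in degree $(n,1)$, and its half-braiding is $h=J^{-1}E(\sigma\boxtimes\mathrm{id})J$. For $x=w\otimes u\in E(W\boxtimes U)$ of degree $(m,q)$ we have $J(v\otimes x)=(v\otimes w)\otimes u$, which $E(\sigma\boxtimes\mathrm{id})$ sends to $(w\otimes\theta(m)v)\otimes u$, while $J(x\otimes v')=(w\otimes\rho_qv')\otimes u$. Hence
\begin{equation}\label{eq:h}
h(v\otimes x)=x\otimes\rho_q^{-1}\theta(m)v\qquad(x\text{ of degree }(m,q)),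
\end{equation}
and by naturality \eqref{eq:h} holds for homogeneous $x$ in any object of $\mathcal V(G,\kappa_\alpha)$. Take $\alpha=\alpha_\chi^{-1}$ and apply $R$. The space $V_n$ stays in degree $(n,1)$ because $\chi(1)=0$. An element $y$ of new degree $(m',q)$ has old degree $(m'-\chi(q),q)$, so
\[
h(v\otimes y)=y\otimes\rho_q^{-1}\theta(m'-\chi(q))v=y\otimes\big(\theta(\chi(q))\rho_q\big)^{-1}\theta(m')v .
\]
This is \eqref{eq:h} for $\alpha=1$ and the object $F_\chi\xi$. So the two functors $\mathcal Z\to\mathcal Z(\mathcal V(G,\kappa_1))$, one induced by $RE_{\alpha_\chi^{-1}}$ from $\iota_{\mathcal S}$ and the other induced by $E_1$ from $\iota_{\mathcal S'}F_\chi$, agree on objects. Both are the identity on underlying linear maps of morphisms. Their tensor structures are both $v\otimes v'\mapsto v\otimes v'$, because $J$ has this form in degrees $(n,1)$ and $R$ and $F_\chi$ are strict. So the hypothesis of Lemma~\ref{lem:criterion} holds, and $\mathcal T(F_{\varepsilon\chi})=\mathcal T(F_\chi^\varepsilon)=[\mathcal B_{\alpha_\chi^{-1}}]$.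

\emph{Step 4: the vanishing criterion.} Replacing $\chi$ by $\varepsilon\chi$ gives $\mathcal T(F_\chi)=[\mathcal B_{\alpha_\chi^{-\varepsilon}}]$. If this is $0$, then $\mathcal B_{\alpha_\chi^{-\varepsilon}}$ is Morita equivalent to $\mathrm{Vec}_{\mathbb K}$ by (M1), and $[\alpha_\chi]=0$ by Lemma~\ref{lem:B}. Conversely, if $[\alpha_\chi]=0$, then the inflation of $\alpha_\chi$ to some $\operatorname{Gal}(L'/\mathbb K)$ is a coboundary in $L'^\times$. Passing to $L'$ replaces $(\mathcal C,F_\chi)$ by an equivalent pair (Section~\ref{sec:C}) and $\alpha_\chi$ by its inflation, and the formula over $L'$ gives $\mathcal T(F_\chi)=0$.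
\end{proof}

For $\beta=1$ all $F_\chi$ lie in $\ker\mathcal T$, as guessed in the introduction.

\section{The example over $\mathbb C(x,y,z)$}\label{sec:example}

A class that is nonzero in $H^3(\mathbb K;\mu_2)$ may die in $H^3(\mathbb K;\mathbb G_m)$, as it did over $\mathbb R$. To show that this does not happen for $\chi_x\cup\chi_y\cup\chi_z$, we restrict to an overfield whose absolute Galois group is $\hat{\mathbb Z}^3$.

\begin{lemma}\label{lem:nonzero}
Let $\mathbb K=\mathbb C(x,y,z)$. The cocycle $(q,r,s)\mapsto(-1)^{\chi_x(q)\chi_y(r)\chi_z(s)}$ has nonzero class in $H^3(\mathbb K;\mathbb G_m)$.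
\end{lemma}

\begin{proof}
Let $\mathbb K'=\mathbb C((x))((y))((z))\supset\mathbb K$, with algebraic closure $\overline{\mathbb K'}\supset\Omega$ and absolute Galois group $\Gamma'$. The restriction map $H^3(\mathbb K;\mathbb G_m)\to H^3(\mathbb K';\mathbb G_m)$ sends our class to the class given by the same formula over $\mathbb K'$, so it suffices to show that the latter is nonzero.

\emph{The group $\Gamma'$.} If $\operatorname{char}k=0$, every finite extension of $k((t))$ is contained in $k'((t^{1/m}))$ for some finite $k'/k$ and some $m$ \cite[IV]{SerreLF}. Apply this with $t=z$, then to $k'$ with $t=y$, then with $t=x$, where $\mathbb C$ has no proper finite extension; taking a common multiple of the three exponents, every finite extension of $\mathbb K'$ lies in some $\mathbb K'_m=\mathbb C((x^{1/m}))((y^{1/m}))((z^{1/m}))$. For a basis $(\omega_i)$ of $k'/k$, the elements $\omega_it^{j/m}$, $0\leq j<m$, form a basis of $k'((t^{1/m}))$ over $k((t))$. Hence $\mathbb K'_m=\mathbb K'(x^{1/m},y^{1/m},z^{1/m})$ has degree $m^3$. It is Galois, its group embeds in $\mu_m^3$ by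 the action on the three roots, and so equals $\mu_m^3$. Using the roots of unity $e^{2\pi i/m}$ we get $\Gamma'\cong\hat{\mathbb Z}^3$, with $\chi_x,\chi_y,\chi_z$ the three coordinates modulo $2$.

\emph{Reduction to $\mathbb Q/\mathbb Z$.} Let $\mu_\infty\cong\mathbb Q/\mathbb Z$ be the group of roots of unity; $\Gamma'$ acts trivially on it, and $-1$ corresponds to $1/2$. The quotient $\overline{\mathbb K'}^\times/\mu_\infty$ is divisible and torsion-free, so a $\mathbb Q$-vector space. Its cohomology in positive degrees is both torsion and a $\mathbb Q$-vector space, hence $0$. Thus $H^3(\mathbb K';\mathbb G_m)=H^3(\hat{\mathbb Z}^3,\mathbb Q/\mathbb Z)$.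

\emph{Cohomology of $\hat{\mathbb Z}^3$.} For a discrete torsion group $M$ with trivial action, $H^0(\hat{\mathbb Z},M)=H^1(\hat{\mathbb Z},M)=M$ and $H^i(\hat{\mathbb Z},M)=0$ for $i\geq2$. By the K\"unneth formula over $\mathbb F_2$, $H^3(\hat{\mathbb Z}^3,\mathbb Z/2)\cong\mathbb Z/2$ is generated by $\chi_x\cup\chi_y\cup\chi_z$. The sequence $0\to\mathbb Z/2\to\mathbb Q/\mathbb Z\xrightarrow{2}\mathbb Q/\mathbb Z\to0$ shows that the kernel of $H^3(\hat{\mathbb Z}^3,\mathbb Z/2)\to H^3(\hat{\mathbb Z}^3,\mathbb Q/\mathbb Z)$ is $H^2(\hat{\mathbb Z}^3,\mathbb Q/\mathbb Z)/2$. For a profinite group $\Pi$, the Hochschild--Serre spectral sequence of $\Pi\times\hat{\mathbb Z}\to\Pi$ has two rows and gives a long exact sequence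
\[
\cdots\to H^i(\Pi,M)\to H^i(\Pi\times\hat{\mathbb Z},M)\to H^{i-1}(\Pi,M)\to H^{i+1}(\Pi,M)\to\cdots .
\]
Restriction to $\Pi\times0$ is a retraction of inflation, so $H^i(\Pi\times\hat{\mathbb Z},M)\cong H^i(\Pi,M)\oplus H^{i-1}(\Pi,M)$. By induction $H^2(\hat{\mathbb Z}^3,\mathbb Q/\mathbb Z)\cong(\mathbb Q/\mathbb Z)^3$, which is divisible. So the kernel is $0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:example}]
A quaternion algebra is either a division algebra or split. If $D$ were split, then $\chi_x\cup\chi_y=0$ in $H^2(\mathbb K;\mu_2)=\operatorname{Br}(\mathbb K)[2]$, hence $\chi_x\cup\chi_y\cup\chi_z=0$, contradicting Lemma~\ref{lem:nonzero}. So $D$ is a division algebra and $\mathcal C_D$ has the shape described in Lemma~\ref{lem:shape}. Proposition~\ref{prop:separable} gives separability and $\operatorname{End}_{\mathcal Z(\mathcal C)}(\mathbf 1)=\mathbb K$. Take $L=\mathbb K(\sqrt x,\sqrt y,\sqrt z)$, $\beta$ as in \eqref{eq:betaD}, and $\chi=\chi_z\in Z^1(Q,\mathbb Z/2)$. Then $\beta\cup\chi$ is the cocycle of Lemma~\ref{lem:nonzero}, so $\mathcal T(F_\chi)\neq0$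 by Proposition~\ref{prop:key}, and $F_\chi\notin\operatorname{im}(\pi_0\Phi)$ by (M2).
\end{proof}

\section{Every class is a cup product}\label{sec:all}

Over a general field we have no description of $H^3(\mathbb K;\mathbb G_m)$ by products of characters. The freedom to let $Q$ act nontrivially on $N$ replaces it: dimension shifting writes a class of degree $3$ as the connecting image of a class of degree $2$, and a connecting map is the cup product with the class of the extension, which has degree $1$. The requirement that $|N|$ be invertible has to be secured first.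

\begin{lemma}\label{lem:everyclass}
For every $\omega\in H^3(\mathbb K;\mathbb G_m)$ there are $L$, $N$, $\beta$ as in Section~\ref{sec:C} and $\chi\in Z^1(Q,N)$ with $[\beta\cup\chi]=\omega$.
\end{lemma}

\begin{proof}
\emph{Lifting to roots of unity.} The group $H^3(\mathbb K;\mathbb G_m)$ is torsion. Suppose $\operatorname{char}\mathbb K=p>0$. Raising to the $p$-th power is injective on $\Omega^\times$, so $1\to\Omega^\times\xrightarrow{p}\Omega^\times\to\Omega^\times/\Omega^{\times p}\to1$ is exact, and the subgroup of $H^3(\mathbb K;\mathbb G_m)$ killed by $p$ is a quotient of $H^2(\Gamma,\Omega^\times/\Omega^{\times p})$. This group vanishes because $\operatorname{cd}_p(\Gamma)\leq1$ \cite[II.2.2, Prop.~3]{SerreGC}, which means that $H^i(\Gamma,M)=0$ for $i\geq2$ and every discrete $p$-primary torsion module $M$. So in any characteristic $\omega$ is killed by some $n$ invertible in $\mathbb K$. By the Kummer sequence $\omega$ lifts to $H^3(\mathbb K;\mu_n)$, and then to some $\tilde\omega\in H^3(Q,\mu_n)$ for a finite Galois $L\supset\mu_n$.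

\emph{Dimension shifting.} Write $\mu=\mu_n$ additively. Let $I=\operatorname{Map}(Q,\mu)$ with $(qf)(r)=f(rq)$, embed $\mu$ in $I$ equivariantly by $a\mapsto(r\mapsto ra)$, and let $\bar I=I/\mu$. The module $I$ is coinduced, so $H^i(Q,I)=0$ for $i\geq1$, and the connecting map $\delta\colon H^2(Q,\bar I)\to H^3(Q,\mu)$ is bijective. Choose $\beta\in Z^2(Q,\bar I)$ with $\delta[\beta]=\tilde\omega$. Evaluation at $1\in Q$ is an additive retraction of $\mu\hookrightarrow I$, so the projection $I\to\bar I$ has an additive section $s$, in general not equivariant. Let $N=\operatorname{Hom}(\bar I,\mu)$ with $q\phi=q\circ\phi\circ q^{-1}$, and measure the failure of equivariance by $\chi(q)=q\circ s\circ q^{-1}-s$. Its composite with $I\to\bar I$ is $\mathrm{id}-\mathrm{id}=0$, so $\chi(q)\in N$; and $\chi$ is the coboundary of $s\in\operatorname{Hom}(\bar I,I)$, so $\chi\in Z^1(Q,N)$. The class $\delta[\beta]$ is represented by the coboundary of the lift $s\beta$. Since $s$ is additive and $\beta_{qr,t}-\beta_{q,rt}+\beta_{q,r}=q\beta_{r,t}$,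
\[
d(s\beta)(q,r,t)=q\,s(\beta_{r,t})-s\big(\beta_{qr,t}-\beta_{q,rt}+\beta_{q,r}\big)=q\,s(\beta_{r,t})-s(q\beta_{r,t})=\chi(q)(q\beta_{r,t}),
\]
which is $(\chi\cup\beta)(q,r,t)$. By graded commutativity of the cup product \cite[Prop.~1.4.4]{NSW}, with sign $(-1)^{1\cdot2}=1$, we get $\tilde\omega=[\beta\cup\chi]$.

\emph{Identifying $\bar I$ with $N^\vee$.} The groups $\bar I$ and $N$ are finite and killed by $n$, and the $n$-torsion of $L^\times$ is $\mu$, cyclic of order $n$. So $N^\vee=\operatorname{Hom}(N,\mu)$, and by duality for finite $\mathbb Z/n$-modules the evaluation map $b\mapsto\operatorname{ev}_b$ is an isomorphism $\bar I\to N^\vee$. It is equivariant: $(q\operatorname{ev}_b)(\phi)=q\big((q^{-1}\phi)(b)\big)=\phi(qb)$. Finally $|N|=|\bar I|$ divides a power of $n$, so it is invertible in $\mathbb K$.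
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
(a) Let $\omega_1,\dots,\omega_k$ generate $S$. Choose data $(N_i,\beta_i,\chi_i)$ for $\omega_i$ by Lemma~\ref{lem:everyclass} and inflate them to a common $L$. Put $N=\bigoplus_iN_i$, $\beta_{q,r}(n_1,\dots,n_k)=\prod_i(\beta_i)_{q,r}(n_i)$ and $\mathcal C=\mathcal C_L(N,\beta)$. By Lemma~\ref{lem:basic}(a) and Proposition~\ref{prop:separable}, $\mathcal C$ is a separable symmetric fusion category with $\operatorname{End}(\mathbf 1)=\mathbb K$. Viewing $\chi_i$ in $Z^1(Q,N)$, we have $\beta\cup\chi_i=\beta_i\cup\chi_i$. So the image of the homomorphism $\chi\mapsto[\beta\cup\chi]$ on $Z^1(Q,N)$ contains $S$. The homomorphism $\chi\mapsto\mathcal T(F_\chi)$ has the same kernel by Proposition~\ref{prop:key}, so the two images are isomorphic, and the second lies in $\operatorname{im}(\mathcal T)$.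

(b) If $H^3(\mathbb K;\mathbb G_m)\neq0$, then this torsion group has a nontrivial finite cyclic subgroup; apply (a) to it, the category obtained being invertible by (M2). If $H^3(\mathbb K;\mathbb G_m)=0$, the target of $\mathcal T$ is trivial.
\end{proof}

\section{All braided autoequivalences of $\mathcal Z(\mathcal C_D)$}\label{sec:quaternion}

Let $\operatorname{char}\mathbb K\neq2$, let $D=(x,y)_{\mathbb K}$ be a division algebra, and let $\mathcal C=\mathcal C_D=\mathcal C_L(\mathbb Z/2,\beta)$ with $\beta$ as in \eqref{eq:betaD}. To compute $\mathcal T$ completely we must show that $\mathcal Z=\mathcal Z(\mathcal C)$ has no braided autoequivalences other than Galois twists. We extend scalars to $\Omega$, where the center becomes a category of graded vector spaces, show that every autoequivalence becomes trivial there, and read off the twist.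

\subsection{The center as a category of the same type}

For $(V,\rho,\theta)\in\mathcal Z$, the operator $\theta(1)$ is an involution commuting with all $\rho_q$, by \eqref{eq:theta}. As $\operatorname{char}\mathbb K\neq2$, it is diagonalizable, and $V$ is graded by the group $\tilde N=\mathbb Z/2\times\{\pm1\}$: a vector has degree $(n,\epsilon)$ if it lies in $V_n$ and $\theta(1)$ acts on it by $\epsilon$. The $\rho_q$ preserve this grading, and it is multiplicative under tensor products. So $\mathcal Z=\mathcal C_L(\tilde N,\tilde\beta)$ as monoidal categories, where $Q$ acts trivially on $\tilde N$ and $\tilde\beta_{q,r}(n,\epsilon)=\beta_{q,r}(n)$. Lemmas~\ref{lem:basic} and~\ref{lem:natural} therefore apply to $\mathcal Z$. The braiding is not the flip but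
\begin{equation}\label{eq:braid}
v\otimes w\mapsto\epsilon^{n'}\,w\otimes v\qquad(\deg v=(n,\epsilon),\ \deg w=(n',\epsilon')).
\end{equation}

Let $\mathrm{Vec}_\Omega^{\tilde N}$ be the category of finite-dimensional $\tilde N$-graded $\Omega$-spaces with braiding \eqref{eq:braid} and simple objects $\Omega_g$, $g\in\tilde N$. The functor $U\colon\mathcal Z\to\mathrm{Vec}_\Omega^{\tilde N}$, $V\mapsto\Omega\otimes_LV$, is braided monoidal. Each $U(\xi)$ carries the $\gamma$-semilinear graded maps $\rho_\gamma=\gamma\otimes\rho_{\bar\gamma}$, $\gamma\in\Gamma$, with $\rho_\gamma\rho_\delta=\tilde\beta_{\bar\gamma,\bar\delta}(\deg)\rho_{\gamma\delta}$; they commute with $U(g)$ for morphisms $g$ of $\mathcal Z$, and neither $U$ nor the $\rho_\gamma$ change when $L$ is enlarged. By Lemma~\ref{lem:natural} with $M=E=\Omega$, a natural endomorphism of $U$ has the form $\lambda(\deg)$ for a unique function $\lambda\colon\tilde N\to\Omega$. If it is a monoidal automorphism, then $\lambda(gg')=\lambda(g)\lambda(g')$ since all degrees occur, so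
\begin{equation}\label{eq:autU}
\lambda\in\operatorname{Hom}(\tilde N,\Omega^\times)=\operatorname{Hom}(\tilde N,\pm1).
\end{equation}

For a continuous homomorphism $\psi\colon\Gamma\to\operatorname{Hom}(\tilde N,\pm1)$, enlarge $L$ so that $\psi$ factors through $Q$ and put $F_\psi(V,\rho,\theta)=(V,\psi_q(\deg)\rho_q,\theta)$. This is the functor $P_\psi$ of Lemma~\ref{lem:basic}(e) for $\mathcal C_L(\tilde N,\tilde\beta)$, with $d\psi=1$. It is braided because \eqref{eq:braid} does not involve $\rho$, it is compatible with further enlargement of $L$, and $F_\psi F_{\psi'}=F_{\psi\psi'}$.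

\begin{proposition}\label{prop:aut}
The map $\psi\mapsto F_\psi$ is an isomorphism $\operatorname{Hom}_{cont}(\Gamma,\operatorname{Hom}(\tilde N,\pm1))\to\operatorname{Aut}_{br}(\mathcal Z)$.
\end{proposition}

\begin{proof}
\emph{Injectivity.} We have $UF_\psi=U$, so a monoidal isomorphism $F_\psi\cong\mathrm{id}$ induces a monoidal automorphism $\lambda(\deg)$ of $U$ as in \eqref{eq:autU}, with $\lambda(\deg)\psi_\gamma(\deg)\rho_\gamma=\rho_\gamma\lambda(\deg)$. As $\lambda$ takes values $\pm1$ and $\rho_\gamma$ preserves degrees, $\lambda(\deg)$ commutes with $\rho_\gamma$. So $\psi_\gamma(\deg)=1$ on all objects, and $\psi=1$ since all degrees occur.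

\emph{Surjectivity.} Let $F$ be a braided autoequivalence of $\mathcal Z$.

\emph{Extension of scalars.} Let $\mathcal Z_\Omega$ be the idempotent completion of the category with the objects of $\mathcal Z$ and Hom spaces $\Omega\otimes_{\mathbb K}\operatorname{Hom}_{\mathcal Z}$. By Lemma~\ref{lem:basic}(b), $\Omega\otimes_{\mathbb K}\operatorname{Hom}_{\mathcal Z}(\xi,\xi')\cong\operatorname{Hom}(U\xi,U\xi')$, and by (c) every $\Omega_g$ is a summand of some $U\xi$. So $U$ induces a braided equivalence $\mathcal Z_\Omega\simeq\mathrm{Vec}_\Omega^{\tilde N}$. The functor $F$ extends $\Omega$-linearly to $\mathcal Z_\Omega$, which gives a braided autoequivalence $F_\Omega$ of $\mathrm{Vec}_\Omega^{\tilde N}$ with a monoidal isomorphism $UF\cong F_\Omega U$. We have $F_\Omega(\Omega_g)\cong\Omega_{f(g)}$ for an automorphism $f$ of $\tilde N$. The braiding of $\Omega_{(n,\epsilon)}$ with itself is the scalar $\epsilon^n$, and $f$ preserves this function of $(n,\epsilon)$, which equals $-1$ only at $(1,-1)$. So $f$ fixes $(1,-1)$, and either $f=\mathrm{id}$ or $f$ swaps $(0,-1)$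 and $(1,+1)$.

\emph{The swap is impossible.} Let $e\in\mathcal Z$ be $L$ in degree $(0,-1)$ with $\rho_q=q$. If $f$ were the swap, then $UF(e)\cong\Omega_{(1,+1)}$, so the object of $\mathcal C_D$ underlying $F(e)$ would have degree $1$ and $L$-dimension $1$. By Lemma~\ref{lem:shape}, objects of degree $1$ have even $L$-dimension.

\emph{Trivialization over $\Omega$.} So $f=\mathrm{id}$. Choose isomorphisms $F_\Omega(\Omega_g)\cong\Omega_g$. The tensor structure of $F_\Omega$ is then given by scalars $j_{g,h}\in\Omega^\times$, and compatibility with the trivial associators says that the algebra $\bigoplus_g\Omega w_g$ with $w_gw_h=j_{g,h}w_{gh}$ is associative; a multiple of the basis vector of neutral degree is its unit. Since $F_\Omega$ is braided and $f=\mathrm{id}$, the sign in \eqref{eq:braid} cancels from the compatibility with braidings, which leaves $j_{g,h}=j_{h,g}$; the algebra is commutative. Let $g,h$ generate $\tilde N$. The squares $w_g^2,w_h^2$ are nonzero multiples of the unit, and square roots exist in $\Omega$ because it is separably closed of characteristic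 $\neq2$. So we can rescale the basis to $1,w_g,w_h,w_gw_h$ with $w_g^2=w_h^2=1$, in which all structure constants are $1$. Rescaling the chosen isomorphisms accordingly gives a monoidal isomorphism $F_\Omega\cong\mathrm{id}$, hence a monoidal isomorphism $\eta\colon UF\to U$.

\emph{The character.} Transport the semilinear maps of $F(\xi)$ to $U(\xi)$: let $\rho'_\gamma=\eta_\xi\,\rho_\gamma^{F(\xi)}\,\eta_\xi^{-1}$. For $g\colon\xi\to\xi'$ in $\mathcal Z$, the map $U(g)=\eta_{\xi'}U(Fg)\eta_\xi^{-1}$ commutes with $\rho'_\gamma$ as well as with $\rho_\gamma$. The structure maps $F(\xi)\otimes F(\xi')\to F(\xi\otimes\xi')$ are morphisms of $\mathcal Z$, so they commute with the semilinear maps, and since $\eta$ is monoidal, $\rho'_\gamma$ on $U(\xi\otimes\xi')$ is $\rho'_\gamma\otimes\rho'_\gamma$. Thus $\rho'_\gamma\rho_\gamma^{-1}$ is an $\Omega$-linear monoidal natural automorphism of $U$, and by \eqref{eq:autU} $\rho'_\gamma=\psi_\gamma(\deg)\rho_\gamma$ with $\psi_\gamma\in\operatorname{Hom}(\tilde N,\pm1)$.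

\emph{$\psi$ is a continuous homomorphism.} Since $\eta$ is graded and $\Omega$-linear, $\rho'_\gamma\rho'_\delta=\tilde\beta_{\bar\gamma,\bar\delta}(\deg)\rho'_{\gamma\delta}=(\tilde\beta_{\bar\gamma,\bar\delta}\,\psi_{\gamma\delta})(\deg)\rho_{\gamma\delta}$. Since $\rho_\gamma$ commutes with $\psi_\delta(\deg)$, also $\rho'_\gamma\rho'_\delta=(\psi_\gamma\psi_\delta\,\tilde\beta_{\bar\gamma,\bar\delta})(\deg)\rho_{\gamma\delta}$. So $\psi_{\gamma\delta}=\psi_\gamma\psi_\delta$. Choose $\xi=(V,\rho,\theta)$ in which all four degrees occur and a homogeneous $L$-basis of $V$, and let $V'$ be the space underlying $F(\xi)$. For $\gamma\in\operatorname{Gal}(\Omega/L)$ the semilinear maps on $\Omega\otimes_LV$ and $\Omega\otimes_LV'$ are $\gamma\otimes\mathrm{id}$. There is a finite extension $L''/L$ in $\Omega$ with $\eta_\xi^{-1}(v)\in L''\otimes_LV'$ for all basis vectors $v$. For $\gamma\in\operatorname{Gal}(\Omega/L'')$ each $v$ is fixed by both $\rho_\gamma$ and $\rho'_\gamma$, so $\psi_\gamma=1$ on this open subgroup.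

\emph{Descent of $\eta$.} Enlarge $L$ so that $\psi$ factors through $Q$. Then $\eta_\xi\colon UF(\xi)\to U(\xi)=UF_\psi(\xi)$ intertwines the semilinear maps of $F(\xi)$ with the maps $\psi_\gamma(\deg)\rho_\gamma$, which are those of $F_\psi(\xi)$. For $\gamma\in\operatorname{Gal}(\Omega/L)$ both are $\gamma\otimes\mathrm{id}$, with invariants the underlying $L$-spaces. So $\eta_\xi$ restricts to an $\tilde N$-graded $L$-linear bijection $F(\xi)\to F_\psi(\xi)$ commuting with the maps indexed by $q\in Q$, that is, to an isomorphism in $\mathcal Z$. It is natural and monoidal because $\eta$ is.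
\end{proof}

\begin{remark}
The hypothesis that $D$ is a division algebra entered only in excluding the swap. For $\beta=1$ and $L=\mathbb K$ the swap $f$ is realized: the center consists of $\tilde N$-graded $\mathbb K$-spaces, and relabeling degrees by $f$, with tensor structure the bicharacter $j_{(n,\epsilon),(n',\epsilon')}=\epsilon^{n'}$, is braided, since the sign $\epsilon^{n'}$ in \eqref{eq:braid} cancels against $j_{g,h}$ and the relabeled sign $\epsilon'^{\,n}$ against $j_{h,g}$.
\end{remark}

\subsection{Proof of Theorem~\ref{thm:quaternion}}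

The characters of $\tilde N$ are $(n,\epsilon)\mapsto(-1)^{in}\epsilon^k$ with $i,k\in\mathbb Z/2$, and $t\mapsto\chi_t$ is an isomorphism $\mathbb K^\times/\mathbb K^{\times2}\cong\operatorname{Hom}_{cont}(\Gamma,\mathbb Z/2)$. For $s,t\in\mathbb K^\times$ let $F_{s,t}=F_\psi$ with $\psi_\gamma(n,\epsilon)=(-1)^{\chi_s(\gamma)n}\epsilon^{\chi_t(\gamma)}$. By Proposition~\ref{prop:aut}, $(s,t)\mapsto F_{s,t}$ is an isomorphism $(\mathbb K^\times/\mathbb K^{\times2})^2\cong\operatorname{Aut}_{br}(\mathcal Z)$. We evaluate $\mathcal T$ on the two factors, with $L\ni\sqrt s,\sqrt t$; (M2) applies by Proposition~\ref{prop:separable}.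

The twist $F_{s,1}$ depends only on the $\mathbb Z/2$-degree, so it already exists on $\mathcal C$. Let $\lambda_q(n)=(-1)^{\chi_s(q)n}$. Then $d\lambda=1$, and $P_\lambda$ of Lemma~\ref{lem:basic}(e) is a strict tensor autoequivalence of $\mathcal C$. It is the identity on underlying linear maps, so it leaves the formula for half-braidings unchanged and induces $(V,\rho,\theta)\mapsto(V,\lambda_q(\deg)\rho_q,\theta)=F_{s,1}(V,\rho,\theta)$ on the center. Lemma~\ref{lem:criterion} with $\mathcal S=\mathcal S'=\mathrm{Vec}_{\mathbb K}$ and $\Theta=P_\lambda$ gives $\mathcal T(F_{s,1}^\varepsilon)=0$, so $\mathcal T(F_{s,1})=0$.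

The scalar $\epsilon^{\chi_t(q)}$ on degree $(n,\epsilon)$ is the action of $\theta(\chi_t(q))$, so $F_{1,t}$ is the functor $F_{\chi_t}$ of Section~\ref{sec:C}. The cocycle $\beta\cup\chi_t$ is $(q,r,r')\mapsto(-1)^{\chi_x(q)\chi_y(r)\chi_t(r')}$, which represents $[D]\cup\chi_t$. By Proposition~\ref{prop:key}, $\mathcal T(F_{1,t})=0$ if and only if $[D]\cup\chi_t=0$ in $H^3(\mathbb K;\mathbb G_m)$.

Since $\mathcal T$ is a homomorphism, $\mathcal T(F_{s,t})=\mathcal T(F_{1,t})$. So $\mathcal T$ and the homomorphism $F_{s,t}\mapsto[D]\cup\chi_t$ have the same kernel and hence isomorphic images. With $\ker\mathcal T=\operatorname{im}(\pi_0\Phi)$ from (M2), we get $\operatorname{coker}(\pi_0\Phi)=\operatorname{Aut}_{br}(\mathcal Z)/\ker\mathcal T\cong\operatorname{im}(\mathcal T)$, and the theorem follows. \qed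

\begin{thebibliography}{9}

\bibitem{NSW} Neukirch, Schmidt, and Wingberg.

\bibitem{Sanford} Sean Sanford, \emph{Putting the Brauer back in Brauer-Picard}, arXiv:2604.10869 (2026).

\bibitem{SerreGC} Serre, \emph{Galois Cohomology}.

\bibitem{SerreLF} Serre, \emph{Local Fields}.

\end{thebibliography}
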